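# A copy of $\ell_2$ that contains no uo-bibasic sequence

## 1. Basic sequences in $C[0,1]$

All scalars are real. A sequence $(x_k)$ in a Banach space is a *basic sequence* if every $x$ in its closed linear span $[x_k]$ has a unique norm convergent expansion $x=\sum_k\alpha_kx_k$. We write $s_n=\sum_{k\le n}\alpha_kx_k$ for the partial sums. Two textbook facts are used throughout. The basis projections $P_n:x\mapsto s_n$ are uniformly bounded on $[x_k]$, so $K=\sup_n\|P_n\|<\infty$ (the basis constant). The vectors $x_k$ are linearly independent.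

Take a basic sequence $(f_k)$ in $C[0,1]$ and $s=\sum_k\alpha_kf_k$. The partial sums converge in norm. Do they also converge in the sense of the order? Yes, immediately: with $\varepsilon_n=\sup_{i\ge n}\|s_i-s\|$ we have
$$|s_n-s|\le \varepsilon_n\mathbf 1,\qquad \varepsilon_n\downarrow0 .$$
A single function, the constant $\mathbf 1$, dominates all the errors, with factors that tend to $0$. Let us name the kinds of convergence involved, in an Archimedean vector lattice $X$.

**Definition (relatively uniform convergence).** $v_n\to v$ relatively uniformly if there is $e\in X_+$ such that for every $\varepsilon>0$ we have $|v_n-v|\le\varepsilon e$ for all large $n$.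

**Definition (order convergence).** $v_\alpha\to0$ in order if there is a net $w_\gamma\downarrow 0$ (decreasing, with infimum $0$) such that each $w_\gamma$ dominates $|v_\alpha|$ for all large $\alpha$.

This is the weaker of the two usual definitions, so non-convergence in this sense implies non-convergence in the other.

**Definition (uo-convergence).** $v_\alpha\xrightarrow{uo}v$ if $|v_\alpha-v|\wedge u\to0$ in order for every $u\ge0$.

Relatively uniform convergence implies order convergence, because $\tfrac1je\downarrow0$ in an Archimedean lattice. Order convergence implies uo-convergence, because $|v_\alpha-v|\wedge u\le|v_\alpha-v|$. The last implication is strict: in $L_1[0,1]$ let $v_n=n\mathbf 1_{[0,1/n]}$. For $u\in (L_1)_+$ and $n\ge m$ we have $v_n\wedge u\le u\mathbf 1_{[0,1/m]}\downarrow0$, so $v_n\xrightarrow{uo}0$. But a function dominating $v_n$ for all $n\ge n_0$ is at least $n$ on $(\frac1{n+1},\frac1n]$ for $n\ge n_0$, so its integral is at least $\sum_{n\ge n_0}\frac1{n+1}=\infty$. Hence $(v_n)$ does not converge in order.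

**Definition (uo-bibasic sequence).** A sequence $(x_k)$ in a Banach lattice $X$ is uo-bibasic if it is basic and, for each $x=\sum_k\alpha_kx_k\in[x_k]$, the partial sums uo-converge to $x$ in $X$.

For example, the unit vectors of $\ell_p$, $1\le p<\infty$, are uo-bibasic in $\ell_p$: the errors $|s_n-x|$ are the tails of $|x|$, and these decrease to $0$. And we have just seen that every basic sequence in $C[0,1]$ is uo-bibasic. Every infinite dimensional Banach space contains a basic sequence, so every closed infinite dimensional subspace of $C[0,1]$ contains a uo-bibasic sequence.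

What changes if $C[0,1]$ is replaced by another Banach lattice? M.A. Taylor and V.G. Troitsky, "Bibasic sequences in Banach lattices", arXiv:1907.07589 (2019), ask:

> Does every closed infinite dimensional subspace of a Banach lattice contain a uo-bibasic sequence?

It is known that every closed infinite dimensional subspace of an *order continuous* Banach lattice contains an unconditional uo-bibasic sequence. In general the answer turns out to be no: there is a separable Banach lattice $X$ containing an isometric copy of $\ell_2$ that contains no uo-bibasic sequence of $X$.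

## 2. A maximal inequality forces relatively uniform convergence

In $C[0,1]$ the dominating vector came for free. In a lattice without such a vector we must build it from the partial sums, and for that we need to control their supremum in norm.

**Lemma 1.** Let $(f_k)$ be a basic sequence in a Banach lattice such that, for some constant $C$,
$$\Big\|\bigvee_{n\le m}\Big|\sum_{k\le n}a_kf_k\Big|\Big\|\le C\Big\|\sum_{k\le m}a_kf_k\Big\|\qquad\text{for all } m \text{ and all } (a_k). \tag{1}$$
Then for each $s=\sum a_kf_k$ the partial sums $s_n$ converge to $s$ relatively uniformly, hence in order and uo.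

*Proof.* The aim is one vector $e$ that dominates the errors with small factors. Choose $m_1<m_2<\cdots$ with $\|s_m-s_{m_j}\|\le8^{-j}$ for $m>m_j$, and put
$$d_j=\bigvee_{m_j<n\le m_{j+1}}|s_n-s_{m_j}| .$$
Apply (1) to the coefficients that are $0$ up to index $m_j$ and $a_k$ for $m_j<k\le m_{j+1}$. This gives $\|d_j\|\le C\|s_{m_{j+1}}-s_{m_j}\|\le C8^{-j}$. So $e=\sum_j2^jd_j$ converges in norm.

For $i>l$ we have $|s_{m_l}-s_{m_i}|\le\sum_{h=l}^{i-1}|s_{m_{h+1}}-s_{m_h}|\le\sum_{h\ge l}d_h$. Letting $i\to\infty$ gives $|s_{m_l}-s|\le\sum_{h\ge l}d_h$. Now let $n>m_j$, say $m_l<n\le m_{l+1}$ with $l\ge j$. Then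
$$|s_n-s|\le|s_n-s_{m_l}|+|s_{m_l}-s|\le d_l+\sum_{h\ge l}d_h\le2\sum_{h\ge j}d_h\le 2\cdot2^{-j}\sum_{h\ge j}2^hd_h\le2^{1-j}e. \qquad\square$$

Which lattices give (1)? The relevant notion is convexity.

**Definition ($r$-convexity).** A Banach lattice is $r$-convex with constant $M$, where $1\le r\le\infty$, if for all finite families
$$\Big\|\big(\sum|f_i|^r\big)^{1/r}\Big\|\le M\Big(\sum\|f_i\|^r\Big)^{1/r},$$
with $\bigvee|f_i|$ and $\max\|f_i\|$ in place of the two sides when $r=\infty$.

In a lattice of functions $(\sum|f_i|^r)^{1/r}$ is computed pointwise. In general it is given by the usual functional calculus: it is a norm limit of finite suprema of linear combinations of the $f_i$, it dominates each $|f_i|$, and it can be computed in any closed sublattice containing the $f_i$. Three examples: every Banach lattice is $1$-convex with constant $1$ (the triangle inequality); $L_r$ is $r$-convex with constant $1$, because $\|(\sum|f_i|^r)^{1/r}\|_r^r=\sum\|f_i\|_r^r$; every AM-space is $\infty$-convex with constant $1$, because there $\|f\vee g\|=\max(\|f\|,\|g\|)$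 for $f,g\ge0$.

**Proposition 1.** (i) In an $\infty$-convex Banach lattice every basic sequence is uo-bibasic, with relatively uniform convergence of all expansions. (ii) In every Banach lattice every sequence equivalent to the $\ell_1$ basis is uo-bibasic, with relatively uniform convergence.

*Proof.* By Lemma 1 we only have to verify (1). For (i), with convexity constant $M$ and basis constant $K$, $\|\bigvee_{n\le m}|s_n|\|\le M\max_{n\le m}\|s_n\|\le MK\|s_m\|$. For (ii), let $f_k=Te_k$ with $T:\ell_1\to X$ an isomorphic embedding. Then $\bigvee_{n\le m}|\sum_{k\le n}a_kf_k|\le\sum_{k\le m}|a_k||f_k|$, whose norm is at most $\|T\|\sum_{k\le m}|a_k|\le\|T\|\|T^{-1}\|\,\|\sum_{k\le m}a_kf_k\|$. $\square$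

## 3. The Hilbert matrix and a logarithmically large maximal function

For $\ell_2$ in an $L_1$-type lattice, (1) is no longer automatic. We now compute how badly a system can behave. The following lemma is stated in the generality needed later; on a first reading take $E=\ell_2$, $r=1$. Here $L_r=L_r([0,1],\lambda)$ with $\lambda$ Lebesgue measure, and $(e_k)$ is the unit vector basis.

For $1<q<\infty$ let $\kappa_q$ be the norm on $\ell_q(\mathbb Z)$ of the operator $b\mapsto\big(\sum_{k\ne i}\frac{b_k}{i-k}\big)_i$. It is finite (M. Riesz, *Sur les fonctions conjuguées*, Math. Z. 27 (1928)). For $q=2$, the only case needed for $\ell_2$, here is the proof. The sequence $h_m=1/m$ ($m\ne0$), $h_0=0$, lies in $\ell_2(\mathbb Z)$ and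
$$\sum_{m\ne0}\frac{e^{im\theta}}m=2i\sum_{m\ge1}\frac{\sin m\theta}m=i(\pi-\theta)\qquad(0<\theta<2\pi).$$
For finitely supported $b$ the operator is convolution with $h$, so on the Fourier side it is multiplication of the trigonometric polynomial $\sum b_ke^{ik\theta}$ by $i(\pi-\theta)$, whose modulus is at most $\pi$. By Parseval and density, $\kappa_2\le\pi$.

**Lemma 2.** Let $E=\ell_p$ with $1<p<\infty$ and $1\le r\le p$, or $E=c_0$ with $1\le r<\infty$. There is a constant $\kappa$ such that for every $N\ge4$ there are a linear $A:E\to L_r$ with $\|A\|\le1$ and numbers $c_1,\dots,c_N$ with $|c_j|\le1$, $\|\sum_{j\le N}c_je_j\|=1$ and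
$$\Big\|\max_{n\le N}\Big|\sum_{k\le n}c_kAe_k\Big|\Big\|_r\ge\frac{\log N}{4\kappa}. \tag{2}$$

*Proof.* Let $I_i=[\frac{i-1}N,\frac iN)$ and define $A_q:\ell_q\to L_q$ by
$$A_qe_k=\kappa_q^{-1}N^{1/q}\sum_{i\le N,\ i\ne k}\frac1{i-k}\mathbf 1_{I_i}\quad(k\le N),\qquad A_qe_k=0\quad(k>N).$$
Each $I_i$ has measure $1/N$, so
$$\|A_qb\|_q^q=\kappa_q^{-q}\sum_{i\le N}\Big|\sum_{k\le N,\,k\ne i}\frac{b_k}{i-k}\Big|^q\le\|b\|_q^q .$$

If $E=\ell_p$, put $A=A_p$, $c_j=N^{-1/p}$, $\kappa=\kappa_p$. Since $r\le p$ and $\lambda$ is a probability measure, $\|\cdot\|_r\le\|\cdot\|_p$, so $A$ is also a contraction into $L_r$. If $E=c_0$, put $q=\max(r,2)$, $Ab=A_q(N^{-1/q}(b_1,\dots,b_N,0,\dots))$, $c_j=1$, $\kappa=\kappa_q$. The vector $N^{-1/q}(b_1,\dots,b_N)$ has $\ell_q$ norm at most $\|b\|_\infty$, and $\|\cdot\|_r\le\|\cdot\|_q$, so again $\|A\|\le1$. Clearly $|c_j|\le1$ and $\|\sum_{j\le N} c_je_j\|=1$ in both cases.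

In both cases the powers of $N$ cancel: $c_kAe_k=\kappa^{-1}\sum_{i\le N,\,i\ne k}\frac1{i-k}\mathbf 1_{I_i}$ for $k\le N$. On $I_i$ with $2\le i\le N$ we stop the sum at $n=i-1$, just before the terms turn negative:
$$\sum_{k\le i-1}c_kAe_k=\kappa^{-1}\sum_{k<i}\frac1{i-k}=\kappa^{-1}\sum_{m=1}^{i-1}\frac1m\ge\kappa^{-1}\log i .$$
If $i\ge\sqrt N$ (so $i\ge2$), this is at least $\frac1{2\kappa}\log N$. Fewer than $\sqrt N$ indices satisfy $i<\sqrt N$, so the union of the $I_i$ with $i\ge\sqrt N$ has measure at least $1-N^{-1/2}\ge\frac12$. The norm in (2) is therefore at least $(\frac12)^{1/r}\frac1{2\kappa}\log N\ge\frac1{4\kappa}\log N$. $\square$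

A first plan is then: put $\ell_2$ into some $L_1$ by an operator with bad maximal functions. But $L_r$ with $r<\infty$ is order continuous, so by the fact quoted in Section 1 every closed infinite dimensional subspace of it contains a uo-bibasic sequence. A single operator is bad for *some* systems, and in the copy of $\ell_2$ one can find another basic sequence for which it is harmless. To defeat all basic sequences at once, we must use all contractions $E\to L_r$ at once.

## 4. The lattice generated by all contractions into $L_r$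

**Construction.** Let $E$ be an infinite dimensional Banach space, $1\le r<\infty$, and
$$\mathcal T=\{T:E\to L_r\ \text{linear},\ \|T\|\le1\},\qquad Y=\ell_\infty(\mathcal T;L_r),$$
with the sup norm and coordinatewise order. Write $f(T)\in L_r$ for the $T$-coordinate of $f\in Y$. Put $Jx=(Tx)_{T\in\mathcal T}$, let $X_0$ be the vector sublattice of $Y$ generated by $J(E)$, and let $X=X_r(E)=\overline{X_0}$.

For example, for $y_1,y_2,y_3\in E$ the element $Jy_1\vee Jy_2-|Jy_3|$ lies in $X_0$, and its $T$-coordinate is $Ty_1\vee Ty_2-|Ty_3|$.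

We check the basic properties.

The map $J$ is isometric: clearly $\|Jx\|\le\|x\|$, and if $\|x^*\|=1$, $x^*(x)=\|x\|$, then $T=x^*\otimes\mathbf 1\in\mathcal T$ has $\|Tx\|_r=\|x\|$. So $J(E)$ is closed in $X$, and $(Jx_k)$ is basic iff $(x_k)$ is.

$X$ is a Banach lattice that is $r$-convex with constant $1$: in $Y$ we compute $(\sum|f_i|^r)^{1/r}$ coordinatewise, and its $T$-coordinate has norm $(\sum\|f_i(T)\|_r^r)^{1/r}\le(\sum\|f_i\|^r)^{1/r}$; a closed sublattice inherits this.

If $E$ is separable, so is $X$: take a countable dense $D\subset E$. The elements obtained from $J(D)$ by finitely many additions, rational multiplications and lattice operations form a countable set. By continuity of the operations its closure is a closed vector sublattice, and it contains $J(E)$, hence $X$.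

The maximal inequality (1) for the sequence $(Jx_k)$ now reads
$$\Big\|\bigvee_{n\le m}\Big|\sum_{k\le n}a_kJx_k\Big|\Big\|\le C\Big\|\sum_{k\le m}a_kx_k\Big\|\quad\text{for all } m,\,(a_k),\text{ with some constant } C. \tag{M}$$
It is a maximal inequality for *all* contractions $T:E\to L_r$ with one constant. The results are as follows.

**Theorem 1.** In the separable Banach lattice $X_1(\ell_2)$ the closed subspace $J(\ell_2)$, an isometric copy of $\ell_2$, contains no uo-bibasic sequence.

**Theorem 2.** Let $(x_k)$ be a basic sequence in any infinite dimensional Banach space $E$, let $1\le r<\infty$ and $X=X_r(E)$.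

(i) If (M) holds, then for each $x\in[x_k]$ the partial sums of $Jx$ converge relatively uniformly (hence in order, hence uo) to $Jx$ in $X$.

(ii) If (M) fails, there is $x\in[x_k]$, with partial sums $s_n$, such that for *every* $u\in X_+$ and *every* $n_0$,
$$\sup\nolimits_X\{|Js_n-Jx|\wedge u:\ n\ge n_0\}=u. \tag{3}$$

Hence $(Jx_k)$ is uo-bibasic $\iff$ (M) $\iff$ all expansions converge relatively uniformly.

**Theorem 3.**
(a) If $E=\ell_p$ with $1<p<\infty$, $1\le r\le p$, or $E=c_0$, $1\le r<\infty$, then $J(E)$ contains no uo-bibasic sequence of the $r$-convex lattice $X_r(E)$.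

(b) If $1\le p<r\le\infty$, or $p=1$, then in every $r$-convex Banach lattice every sequence equivalent to the $\ell_p$ basis is uo-bibasic (even with relatively uniform convergence).

(c) In an $\infty$-convex Banach lattice (in particular an AM-space) every basic sequence is uo-bibasic.

So, for $1\le p,r<\infty$: every closed subspace isomorphic to $\ell_p$ of every $r$-convex Banach lattice contains a uo-bibasic sequence iff $p<r$ or $p=1$. For $c_0$ this fails for every $r<\infty$ and holds for $r=\infty$. In particular no finite convexity makes the answer to the question positive.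

Theorem 1 is Theorem 3(a) with $p=2$, $r=1$, together with the separability shown above. Theorem 3(c) and the case $p=1$ of (b) are Proposition 1. Part (i) of Theorem 2 is Lemma 1 with $f_k=Jx_k$. The heart of the matter is Theorem 2(ii).

## 5. Order convergence in $X$ cannot be read coordinate by coordinate

Suppose (M) fails. A sensible attempt at showing that $(Jx_k)$ is not uo-bibasic is to produce $x$ and one $T\in\mathcal T$ for which $Ts_n$ fails to converge to $Tx$ almost everywhere, and to say: the $T$-coordinate does not converge, so $Js_n$ does not uo-converge.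

The last inference is the step that breaks down. Order convergence in $X$ concerns nets $w_\gamma\downarrow0$ *in $X$*, and an infimum taken in the sublattice $X$ need not be the coordinatewise infimum. The simplest model is $C[0,1]$ inside $\ell_\infty([0,1])$. There $w_n(t)=t^n$ decreases to $0$ in $C[0,1]$, since a continuous $g\le t^n$ for all $n$ satisfies $g\le0$ on $[0,1)$ and hence also at $1$. Yet the coordinate $w_n(1)=1$ does not tend to $0$. So bad behavior at one coordinate proves nothing.

The same model suggests what to do instead. An upper bound in $C[0,1]$ is controlled at a point by its values at *nearby* points. So bad behavior at a dense set of points would be enough. Elements of $X$ also vary continuously with $T$, in the following concrete sense.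

**(P1)** If $w\in X_0$ is built by finitely many linear and lattice operations from $Jy_1,\dots,Jy_M$, and $T,T'\in\mathcal T$ agree at $y_1,\dots,y_M$, then $w(T)=w(T')$.

Indeed the operations in $Y$ are coordinatewise, so $w(T)$ is obtained from $Ty_1,\dots,Ty_M$ by the same operations in $L_r$.

**(P2)** $f(\tfrac12T)=\tfrac12f(T)$ for $f\in X$, $T\in\mathcal T$.

This is clear for $f\in J(E)$. It is preserved by linear operations, by lattice operations (which commute with multiplication by $\frac12$) and by norm limits.

So an element of $X$ is, up to $\varepsilon$, determined at $T$ by finitely many vectors $Ty_i$. Given $T$, we may change it outside the span $F$ of the $y_i$ into an operator for which the partial sums behave badly; a fixed element of $X$ will hardly notice. That is the idea of the proof.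

One more preparation is needed. In (3) the errors are truncated by $u$, so we need the maximal function to be large on *almost all* of $[0,1]$. The failure of (M) only says that $\|\max_n|T(\cdot)|\|_r$ is large for some $T$, and this could come from a tall peak on a tiny set. A change of density spreads the peak out.

**Lemma 3.** If $z_1,\dots,z_q\in E$ and $\|\bigvee_i|Jz_i|\|>\Lambda>0$, there is $R\in\mathcal T$ with $\max_i|Rz_i|\ge\Lambda$ a.e. on $[0,1]$.

*Proof.* By the definition of the norm of $Y$ there is $T\in\mathcal T$ such that $m=\max_i|Tz_i|$ has $\Lambda':=\|m\|_r>\Lambda$. Let $d\nu=(m/\Lambda')^r\,d\lambda$. This is a probability measure on $[0,1]$ carried by $\{m>0\}$.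

Let $\sigma(t)=\min\{s\in[0,1]:\nu([0,s])\ge t\}$ for $0<t\le1$ be its quantile function; the minimum exists because $s\mapsto\nu([0,s])$ is right-continuous. Then $\sigma(t)\le s$ iff $t\le\nu([0,s])$, so $\lambda\{\sigma\le s\}=\nu([0,s])$, that is, $\sigma$ pushes $\lambda$ forward to $\nu$. Put
$$Rx=\Big(\frac{\Lambda'}m\,Tx\Big)\circ\sigma .$$
The function in parentheses is defined $\nu$-a.e., since $\nu$ is carried by $\{m>0\}$ and vanishes on $\lambda$-null sets; and $\sigma^{-1}$ of a $\nu$-null set is $\lambda$-null. So $Rx$ is well defined a.e., and $R$ is linear. Moreover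
$$\|Rx\|_r^r=\int_{\{m>0\}}\Big|\frac{\Lambda'}mTx\Big|^rd\nu=\int_{\{m>0\}}|Tx|^r\,d\lambda\le\|x\|^r,$$
so $R\in\mathcal T$. Finally $\max_i|Rz_i|=(\frac{\Lambda'}m\,m)\circ\sigma=\Lambda'$ a.e. $\square$

## 6. Failure of (M) destroys uo-convergence: proof of Theorem 2(ii)

Let $P_n$ be the basis projections on $[x_k]$ ($P_0=0$), $K=\sup\|P_n\|$, and assume (M) fails.

**Step 1: failure of (M) beyond any index.** The purpose is to allow a gliding hump: (M) must fail even for vectors supported far out. *Claim: for all $m_0\ge0$ and $C$ there are $m>m_0$ and $z=\sum_{m_0<k\le m}a_kx_k$ with $\|z\|\le1$ and $\|\bigvee_{m_0<n\le m}|JP_nz|\|>C$.*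

Suppose not, for some $m_0,C$. Then $\|\bigvee_{m_0<n\le m}|JP_nz|\|\le C\|z\|$ for all such $z$ by homogeneity. Let $y=\sum_{k\le m}a_kx_k$ with $m>m_0$ and put $z=y-P_{m_0}y$, so $\|z\|\le(1+K)\|y\|$. For $n>m_0$ we have $P_ny=P_{m_0}y+P_nz$. Hence
$$\bigvee_{n\le m}|JP_ny|\le\sum_{i\le m_0}|JP_iy|+\bigvee_{m_0<n\le m}|JP_nz|,$$
and the right side has norm at most $(m_0K+C(1+K))\|y\|$. If $m\le m_0$, the bound $m_0K\|y\|$ is trivial. So (M) holds, a contradiction.

**Step 2: the vector $x$ and the operators $R_j$.** The purpose is to fix one $x$ whose expansion has, in each block, huge oscillation under some contraction. Applying Step 1 repeatedly (with $m_0=m_{j-1}$, $C=4^j$) we get $0=m_0<m_1<\cdots$ and $z_j\in\operatorname{span}\{x_k:m_{j-1}<k\le m_j\}$ with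
$$\|z_j\|\le1,\qquad\Big\|\bigvee_{m_{j-1}<n\le m_j}|JP_nz_j|\Big\|>4^j .$$
Put $x=\sum_j2^{-j}z_j$. For $m_{j-1}<n\le m_j$ its partial sums are $s_n=\sum_{i<j}2^{-i}z_i+2^{-j}P_nz_j$, and $\|2^{-j}P_nz_j\|\le K2^{-j}$, so $s_n\to x$ in norm. For the same $n$ put
$$h_n=s_n-s_{m_{j-1}}=2^{-j}P_nz_j,\qquad\text{so } \|h_n\|\le K .$$
Then $\|\bigvee_{m_{j-1}<n\le m_j}|Jh_n|\|>2^{j}$, and Lemma 3 gives $R_j\in\mathcal T$ with
$$\max_{m_{j-1}<n\le m_j}|R_jh_n|\ge2^j\quad\text{a.e.} \tag{4}$$

**Step 3: reduction to one coordinate.** The purpose is to say what remains to be shown. Let $u\in X_+$, $n_0\in\mathbb N$, and let $v\in X$ satisfy $v\ge|Js_n-Jx|\wedge u$ for all $n\ge n_0$. We show $v\ge u$. Since $u$ itself is an upper bound, this is (3).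

Clearly $v\ge0$. Fix $T\in\mathcal T$ and put $T_0=\frac12T$, $U=u(T_0)$, $V=v(T_0)$. The factor $\frac12$ leaves room in the unit ball for a perturbation of $T_0$. It suffices to show $V\ge U$: then $v(\frac12T)\ge u(\frac12T)$, so $v(T)\ge u(T)$ by (P2), and $T\in\mathcal T$ was arbitrary.

**Step 4: two perturbations that $u$ and $v$ do not notice.** The purpose is to move from $T_0$ to operators that contain a copy of $R_j$. Let $\varepsilon>0$. Choose $w_1,w_2\in X_0$ with $\|u-w_1\|\le\varepsilon$, $\|v-w_2\|\le\varepsilon$, both built from $Jy_1,\dots,Jy_M$. Enlarging the list, assume $F=\operatorname{span}\{y_i\}\ne\{0\}$. Let $f_1,\dots,f_d$ be a basis of $F$ with $\|f_i\|=1$, extend its coordinate functionals to $f_i^*\in E^*$ by Hahn–Banach, and let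
$$P=\sum_{i\le d}f_i^*\otimes f_i,\qquad c=\sum_{i\le d}\|f_i^*\|\ge\|P\|,\qquad\rho=\frac1{2(1+c)} .$$
$P$ is a projection of $E$ onto $F$. For each $j$ with $m_{j-1}\ge n_0$ set
$$T_\pm=T_0\pm\rho R_j(I-P).$$
Then $\|T_\pm\|\le\frac12+\rho(1+c)=1$, so $T_\pm\in\mathcal T$. Also $T_\pm=T_0$ on $F$, so (P1) gives $w_1(T_\pm)=w_1(T_0)$ and $w_2(T_\pm)=w_2(T_0)$. Therefore
$$\|u(T_\pm)-U\|_r\le2\varepsilon,\qquad\|v(T_\pm)-V\|_r\le2\varepsilon. \tag{5}$$

**Step 5: at almost every point, one of the two perturbations has a huge error.** The purpose is to bring (4) into play. We need both signs because with one sign the large value $\rho R_jh_n$ could be canceled by $T_0h_n$; the difference $T_+-T_-$ has no such problem. Let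
$$D_\pm=\max_{m_{j-1}\le n\le m_j}|T_\pm(s_n-x)| .$$
Since $m_{j-1}\ge n_0$, the assumption on $v$, read at the coordinates $T_\pm$ and maximized over these $n$, gives
$$v(T_\pm)\ge D_\pm\wedge u(T_\pm). \tag{6}$$
For $m_{j-1}<n\le m_j$ we have $h_n=(s_n-x)-(s_{m_{j-1}}-x)$, so $|T_\pm h_n|\le2D_\pm$ and
$$2\rho|R_j(I-P)h_n|=|T_+h_n-T_-h_n|\le2D_++2D_- .$$
Taking the maximum over $n$ and using (4),
$$D_++D_-\ge\rho(2^j-g_j),\qquad g_j=\max_{m_{j-1}<n\le m_j}|R_jPh_n| .$$
The correction $g_j$ is harmless because $P$ has finite rank and is the same for all $j$: from $Ph_n=\sum_if_i^*(h_n)f_i$ and $\|h_n\|\le K$ we get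
$$g_j\le K\sum_{i\le d}\|f_i^*\|\,|R_jf_i|,\qquad\|g_j\|_r\le Kc .$$
Let $A_j=\{g_j>2^{j-1}\}$. By Chebyshev, $\lambda(A_j)\le(Kc\,2^{1-j})^r$. Off $A_j$ we have $D_++D_-\ge\rho2^{j-1}$, hence $\max(D_+,D_-)\ge\rho_j:=\rho2^{j-2}$. At a point where, say, $D_+\ge\rho_j$, (6) gives $v(T_+)\ge\rho_j\wedge u(T_+)$. So in all cases
$$v(T_+)\vee v(T_-)\ \ge\ \rho_j\wedge u(T_+)\wedge u(T_-)\quad\text{off }A_j. \tag{7}$$

**Step 6: back to $T_0$.** The purpose is to replace the values at $T_\pm$ in (7) by $U$ and $V$. Put $\delta_u=\sum_\pm|u(T_\pm)-U|$ and $\delta_v=\sum_\pm|v(T_\pm)-V|$. Then $V\ge v(T_+)\vee v(T_-)-\delta_v$ and $u(T_+)\wedge u(T_-)\ge U-\delta_u$. Off $A_j$, by (7),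
$$V\ge\rho_j\wedge(U-\delta_u)-\delta_v\ge\rho_j\wedge U-\delta_u-\delta_v=U-(U-\rho_j)^+-\delta_u-\delta_v .$$
On $A_j$ we just use $V\ge0$ and $U\ge0$, so $(U-V)^+\le U$. Altogether, a.e. on $[0,1]$,
$$(U-V)^+\le U\mathbf 1_{A_j}+(U-\rho_j)^++\delta_u+\delta_v .$$
By (5), $\|\delta_u\|_r\le4\varepsilon$ and $\|\delta_v\|_r\le4\varepsilon$, so
$$\|(U-V)^+\|_r\le\|U\mathbf 1_{A_j}\|_r+\|(U-\rho_j)^+\|_r+8\varepsilon .$$

**Step 7: the limits, in the right order.** Keep $\varepsilon$ fixed. Then $F,P,c,\rho$ are fixed and do not depend on $j$. As $j\to\infty$, $\lambda(A_j)\to0$ and $\rho_j\to\infty$. Since $U\in L_r$ and $r<\infty$, the first two terms tend to $0$, and $\|(U-V)^+\|_r\le8\varepsilon$. Now $U,V$ do not depend on $\varepsilon$, so $U\le V$. By Step 3, $v\ge u$, and (3) is proved. $\square$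

**Step 8: the equivalence in Theorem 2.** The purpose is to deduce from (3) that uo-convergence fails. If (M) fails, take $x$ as in (ii) and suppose $Js_n\xrightarrow{uo}Jx$ in $X$. Take $u\in X_+$, $u\ne0$, and $w_\gamma\downarrow0$ in $X$ such that each $w_\gamma$ dominates $|Js_n-Jx|\wedge u$ for all large $n$. By (3), $w_\gamma\ge u$ for every $\gamma$. So $0=\inf w_\gamma\ge u>0$, a contradiction. Hence if $(Jx_k)$ is uo-bibasic, then (M) holds; if (M) holds, then by (i) all expansions converge relatively uniformly; and then $(Jx_k)$ is uo-bibasic. $\square$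

The suprema in (3) really differ from coordinatewise suprema, as Section 5 warned. Take $x^*\in E^*$ with $\|x^*\|=1$, $T=x^*\otimes\mathbf 1$ and $u=|Jy|$ with $x^*(y)\ne0$. At the coordinate $T$ the functions $|Ts_n-Tx|\wedge u(T)$ are bounded by the constants $|x^*(s_n-x)|\to0$, while $u(T)$ is the constant $|x^*(y)|>0$. So for large $n_0$ the coordinatewise supremum at $T$ is strictly below $u(T)$, yet the supremum in $X$ is $u$.

## 7. No basic sequence of $\ell_p$ or $c_0$ satisfies (M): proof of Theorem 3(a)

Let $E$, $r$ be as in Theorem 3(a). A uo-bibasic sequence in $J(E)$ has the form $(Jx_k)$ with $(x_k)$ basic in $E$. By Theorem 2 it suffices to show that no basic sequence $(x_k)$ in $E$ satisfies (M). For $x_k=e_k$ this is already Lemma 2: the operator $A$ belongs to $\mathcal T$, so the left side of (M) for the coefficients $c_k$ is at least $\frac1{4\kappa}\log N$, and the right side is $C$. For a general $(x_k)$ we pass to blocks that look like $(e_j)$. Assume (M) holds with constant $C$.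

**Step 1: (M) passes to blocks.** Let $(z_j)$ be a block sequence of $(x_k)$, that is, the $z_j$ are linear combinations of the $x_k$ over successive disjoint index intervals. The partial sums of $\sum c_jz_j$ occur among the partial sums of the corresponding series in $(x_k)$. So (M) holds for $(z_j)$ with the same $C$.

**Step 2: blocks that are nearly disjoint.** The purpose is to find $z_j$ that are small perturbations of disjointly supported vectors. We choose inductively a block sequence $(z_j)$ with $\|z_j\|=1$ and integers $0=N_1<N_2<\cdots$ such that the first $N_j$ coordinates of $z_j$ vanish and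
$$z_j=y_j+r_j,\qquad y_j\text{ supported in }(N_j,N_{j+1}],\qquad\|r_j\|\le2^{-j-3}.$$
Given $N_j$, take $N_j+1$ consecutive vectors $x_k$ beyond those already used. They are linearly independent, and the map from their span to $\mathbb R^{N_j}$ that reads off the first $N_j$ coordinates has a nontrivial kernel; let $z_j$ be a normalized vector in it. Then choose $N_{j+1}>N_j$ so large that the tail $r_j$ of $z_j$ beyond $N_{j+1}$ has norm at most $2^{-j-3}$. In particular $\frac12\le\|y_j\|\le1$.

**Step 3: an operator that sends $z_j$ nearly to $e_j$.** Choose $y_j^*\in E^*$ supported in $(N_j,N_{j+1}]$ with $y_j^*(y_j)=1$ and $\|y_j^*\|=1/\|y_j\|\le2$ (restrict a norming functional of $y_j$ to these coordinates and rescale). Let $Qe=(y_j^*(e))_j$. Since $|y_j^*(e)|\le2\|e\mathbf 1_{(N_j,N_{j+1}]}\|$ and the intervals are disjoint, $Q$ maps $E=\ell_p$ to $\ell_p$ (resp. $c_0$ to $c_0$) with $\|Q\|\le2$. Moreover $y_i^*(y_j)=0$ for $i\ne j$, so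
$$Qz_j=e_j+Qr_j .$$

**Step 4: transport of the Hilbert matrix.** The purpose is to contradict (M) for $(z_j)$. Let $N\ge4$, take $A$ and $c_1,\dots,c_N$ from Lemma 2, and put $T=\frac12AQ$. Then $\|T\|\le1$, so $T\in\mathcal T$, and
$$\sum_{j\le n}c_jTz_j=\frac12\sum_{j\le n}c_jAe_j+\frac12\sum_{j\le n}c_jAQr_j .$$
The maximum over $n\le N$ of the modulus of the last term is at most $\frac12\sum_j|AQr_j|$, whose norm is at most $\frac12\sum_j\|Qr_j\|\le\sum_j\|r_j\|\le\sum_j2^{-j-3}=\frac18$. By (2), reading the norm of $Y$ at the coordinate $T$ and using (M) for $(z_j)$,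
$$\frac{\log N}{8\kappa}-\frac18\le\Big\|\bigvee_{n\le N}\Big|\sum_{j\le n}c_jJz_j\Big|\Big\|\le C\Big\|\sum_{j\le N}c_jz_j\Big\|\le C\Big(\Big\|\sum_{j\le N}c_jy_j\Big\|+\frac18\Big)\le2C .$$
The last inequality holds because the $y_j$ are disjointly supported with $\|y_j\|\le1$, so $\|\sum_{j\le N} c_jy_j\|\le\|\sum_{j\le N} c_je_j\|=1$. Neither $\kappa$ nor $C$ depends on $N$, so $N\to\infty$ gives a contradiction. This proves Theorem 3(a). With $p=2$, $r=1$ it proves Theorem 1: $J(\ell_2)$ is a closed infinite dimensional subspace of $X_1(\ell_2)$ without uo-bibasic sequences, and the answer to the question is no. $\square$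

## 8. $\ell_p$ in $r$-convex lattices with $p<r$: dyadic intervals

Theorem 3(c) and the case $p=1$ of (b) were proved in Proposition 1. The latter has a consequence for the question itself: any closed subspace of a Banach lattice that contains an isomorphic copy of $\ell_1$ does contain a uo-bibasic sequence. It remains to prove Theorem 3(b) for $1<p<r\le\infty$.

Let $X$ be $r$-convex with constant $M$ and $f_k=Te_k$ with $T:\ell_p\to X$ an isomorphic embedding. By Lemma 1 it suffices to find $B$ with
$$\Big\|\bigvee_{n\le m}\Big|\sum_{k\le n}a_kf_k\Big|\Big\|\le B\|a\|_p\qquad\text{for finitely supported } a \text{ and all } m, \tag{8}$$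
since applying (8) to $(a_1,\dots,a_m,0,\dots)$ and using $\|a\|_p\le\|T^{-1}\|\,\|\sum_{k\le m} a_kf_k\|$ for this vector gives (1). The proof is a discrete Christ–Kiselev argument. Normalize $\|a\|_p=1$.

**Step 1: partial sums as initial intervals.** The purpose is to turn the index $n$ into a point $t\in[0,1]$, so that every partial sum is given by an interval $[0,t)$. Let $F(n)=\sum_{k\le n}|a_k|^p$, $Q_k=[F(k-1),F(k))$ and $g=\sum_k\operatorname{sgn}(a_k)\mathbf 1_{Q_k}$, so $|g|=1$ on $[0,1)$. With $1/p+1/p'=1$ define
$$S:L_p[0,1]\to\ell_p,\qquad Sh=\sum_{a_k\ne0}|Q_k|^{-1/p'}\Big(\int_{Q_k}h\Big)e_k .$$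
By Hölder, $|\int_{Q_k}h|\le|Q_k|^{1/p'}\|h\mathbf 1_{Q_k}\|_p$, so $\|S\|\le1$. For $k\le n$ with $a_k\neq0$ the $k$-th coordinate of $S(g\mathbf 1_{[0,F(n))})$ is $|Q_k|^{-1/p'}\operatorname{sgn}(a_k)|Q_k|=\operatorname{sgn}(a_k)|Q_k|^{1/p}=a_k$, and the other coordinates vanish. Hence
$$TS(g\mathbf 1_{[0,F(n))})=\sum_{k\le n}a_kf_k .$$

**Step 2: one bound for all $t$.** The purpose is to dominate all partial sums by a vector that does not depend on $t$. Let $\mathcal D_l$ be the set of the $2^l$ dyadic intervals $[i2^{-l},(i+1)2^{-l})$ in $[0,1)$, $l\ge0$. Each $[0,t)$, $0<t\le1$, is a disjoint union of dyadic intervals, at most one from each level. For $t=1$ take $[0,1)$ itself. For $t=\sum_{l\ge1}b_l2^{-l}<1$ with binary digits $b_l$, let $t_l=\sum_{i\le l}b_i2^{-i}$ and take the intervals $[t_{l-1},t_l)$ with $b_l=1$; each is dyadic of level $l$. The corresponding decomposition of $g\mathbf 1_{[0,t)}$ converges in $L_p$ and $TS$ is continuous, so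
$$|TS(g\mathbf 1_{[0,t)})|\le\sum_{l\ge0}\Big(\sum_{I\in\mathcal D_l}|TS(g\mathbf 1_I)|^r\Big)^{1/r}, \tag{9}$$
with a supremum over $I\in\mathcal D_l$ if $r=\infty$. We used that each $|TS(g\mathbf 1_I)|$ is dominated by the $l$-th term, and that the series on the right converges in norm, which we check now.

**Step 3: summing over the levels.** Since $\|g\mathbf 1_I\|_p=2^{-l/p}$ for $I\in\mathcal D_l$, $r$-convexity bounds the norm of the $l$-th term of (9) by
$$M\big(2^l\,\|T\|^r2^{-lr/p}\big)^{1/r}=M\|T\|\,2^{-l(1/p-1/r)}$$
(for $r=\infty$ by $M\|T\|2^{-l/p}$, the same formula with $1/r=0$). This is summable exactly because $p<r$. The right side of (9) is independent of $t$, so it dominates every $|\sum_{k\le n}a_kf_k|$; take $t=F(n)$ if $F(n)>0$, while for $F(n)=0$ the sum is $0$. Thus (8) holds with $B=M\|T\|/(1-2^{-(1/p-1/r)})$, and Theorem 3(b) is proved. $\square$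

**The sharp range in Theorem 3.** Let $1\le p,r<\infty$. If $p<r$ or $p=1$, a closed subspace isomorphic to $\ell_p$ of an $r$-convex Banach lattice contains a sequence equivalent to the $\ell_p$ basis, which is uo-bibasic by (b). If $p>1$ and $r\le p$, the subspace $J(\ell_p)$ of the $r$-convex lattice $X_r(\ell_p)$ contains no uo-bibasic sequence by (a). For $c_0$, use $J(c_0)\subset X_r(c_0)$ from (a) when $r<\infty$, and (c) when $r=\infty$. $\square$
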